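\title{Hamiltonian paths whose pairwise unions contain $K_{2,4}$}

\begin{abstract}
Let $H_n(G)$ be the largest number of Hamiltonian paths of $K_n$ such that the union of any two of them contains the graph $G$. We prove that $2^{\lfloor (n-2)/4\rfloor}\le H_n(K_{2,4})\le 6^n$, which confirms the conjecture that $H_n(K_{2,4})$ grows at most exponentially. We also show that $H_n(K_{2,3})\le 12^n$, which leaves exactly five complete bipartite graphs with superexponential growth. More generally, $H_n(G)$ is at most exponential when $G$ admits no level function, and superexponential when $G$ is a subgraph of the square grid. The upper bounds come from a bilinear form that factors over the components of a union of two graphs, with complex weights chosen so that certain small components contribute the factor zero. The same form shows that a family of pairwise reversing permutations of $n$ points has at most $\binom{2n}{n}$ members.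
\end{abstract}

\section{The question and the results}\label{sec:intro}

All graphs are finite and simple, and subgraphs need not be induced. Two graphs on the same vertex set are \emph{$G$-creating} if their union, the graph formed by the edges of both, contains $G$ as a subgraph. For $n\ge1$ let $H_n(G)$ be the largest size of a family of Hamiltonian paths of the complete graph $K_n$ in which any two distinct members are $G$-creating. The paths are undirected and a family with one member qualifies, so $H_1(G)=1$ and $1\le H_n(G)\le n!/2$ for $n\ge2$. The number $H_n(G)$ measures how many paths can differ pairwise when a copy of $G$ in the union is required as a witness of the difference. Two facts follow from the definition: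
\begin{align}
&\text{if $G$ is a subgraph of $G'$, then } H_n(G')\le H_n(G);\label{eq:mono}\\
&\text{if $G$ has a vertex of degree at least $5$, then } H_n(G)=1.\label{eq:deg}
\end{align}
The second holds because a union of two paths has maximum degree at most $4$. At the other extreme, $H_n(G)=n!/2$ when $G$ is a path with at most $n$ vertices and $n\ge2$. The coarsest question about a given $G$ is whether $H_n(G)$ is bounded by $C^n$ for a constant $C$ or grows faster than every exponential. Both behaviors occur among short cycles.

\begin{example}\label{ex:odd}
Let $G$ be non-bipartite. Give each Hamiltonian path a direction and record the set of the $\lfloor n/2\rfloor$ vertices in even positions. Every edge of the path joins this set to its complement. Two paths with the same set therefore have a bipartite union and are not $G$-creating. Hence $H_n(G)\le\binom{n}{\lfloor n/2\rfloor}\le 2^n$.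
\end{example}

We write $[m]=\{1,\dots,m\}$, $S_m$ for the group of permutations of $[m]$, and $K_{s,t}$ for the complete bipartite graph with parts of sizes $s$ and $t$; thus $K_{2,2}$ is the $4$-cycle.

\begin{proposition}\label{prop:factorial}
For every $n$ there are $\lfloor n/3\rfloor!$ Hamiltonian paths of $K_n$ such that the union of any two of them contains both $K_{2,2}$ and $K_{1,4}$.
\end{proposition}

\begin{proof}
Let $m=\lfloor n/3\rfloor$ and name $3m$ of the vertices $x_i,c_i,y_i$ $(i\in[m])$. For $\sigma\in S_m$ let
\[
P_\sigma=x_1c_{\sigma(1)}y_1\;x_2c_{\sigma(2)}y_2\;\cdots\;x_mc_{\sigma(m)}y_m\cdots,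
\]
with the at most two remaining vertices at the end in a fixed order. Let $\sigma\ne\tau$ and choose $i$ with $\sigma(i)\ne\tau(i)$. Then $x_ic_{\sigma(i)}y_ic_{\tau(i)}$ is a $4$-cycle in $P_\sigma\cup P_\tau$; in particular $P_\sigma\ne P_\tau$. The vertex $c_{\sigma(i)}$ is adjacent to $x_i,y_i$ in $P_\sigma$ and to $x_{i'},y_{i'}$ in $P_\tau$, where $i'=\tau^{-1}(\sigma(i))\ne i$. So it is the center of a $K_{1,4}$.
\end{proof}

Consider the graphs $K_{2,t}$. For $t=2$ the growth is superexponential by Proposition~\ref{prop:factorial}, and for $t\ge5$ we have $H_n=1$ by \eqref{eq:deg}. The graph $K_{2,4}$ is the largest one that fits into a union of two paths. It is bipartite, so Example~\ref{ex:odd} says nothing about it. In Proposition~\ref{prop:factorial} a single disagreement $\sigma(i)\ne\tau(i)$ creates a $4$-cycle, and any two permutations disagree somewhere. A copy of $K_{2,4}$ in $P\cup Q$ asks for a much more rigid coincidence: each of two vertices must use both of its edges in $P$ and both of its edges in $Q$, and the two vertices must reach the same four neighbors. One would guess that this coincidence cannot occur between all pairs of a very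 large family. The following conjecture is posed in \cite{HS}.

\begin{quote}
\emph{There is a constant $C>0$ such that $H_n(K_{2,4})\le C^n$ for all $n$.}
\end{quote}

We prove it with $C=6$, and show that the growth is indeed exponential.

\begin{theorem}\label{thm:main}
For all $n\ge2$,
\[
2^{\lfloor (n-2)/4\rfloor}\le H_n(K_{2,4})\le 6^n .
\]
Moreover, $\lim_{n\to\infty}H_n(K_{2,4})^{1/n}$ exists and lies in $[2^{1/4},6]$.
\end{theorem}

The change from superexponential to exponential growth along $K_{2,t}$ already happens between $t=2$ and $t=3$.

\begin{theorem}\label{thm:bip}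
For all $n$ we have $H_n(K_{2,3})\le 3^n\binom{2n}{n}\le 12^n$. Consequently, for $1\le s\le t$,
\[
H_n(K_{s,t})\ge\lfloor n/3\rfloor!\quad\text{if }(s,t)\in\{(1,1),(1,2),(1,3),(1,4),(2,2)\},
\]
and $H_n(K_{s,t})\le12^n$ in all other cases.
\end{theorem}

For general $G$ the method detects the following structure. A \emph{linear forest} is a disjoint union of paths, that is, a graph with no cycle and with maximum degree at most $2$.

\begin{definition}\label{def:level}
A \emph{level function} of a graph $G$ is a map $h\colon V(G)\to\mathbb Z$ such that $|h(u)-h(w)|=1$ for every edge $uw$ and, for each $j\in\mathbb Z$, the edges between $h^{-1}(j)$ and $h^{-1}(j+1)$ form a linear forest.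
\end{definition}

Level functions of the connected components of $G$ combine to a level function of $G$, since a union of vertex-disjoint linear forests is a linear forest. So a graph without a level function has a component without one. The \emph{square grid} $\mathbb Z^2$ is the graph in which two integer points are adjacent when they are at distance $1$.

\begin{theorem}\label{thm:level}
\begin{enumerate}
\item[(a)] If $G$ has no level function, then $H_n(G)\le C_G^{\,n}$ for all $n$, where $C_G=(\gamma+1)\gamma^2/4$ and $\gamma=|V(G')|$ for a connected component $G'$ of $G$ that has no level function.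
\item[(b)] If $G$ is a finite subgraph of the square grid $\mathbb Z^2$, then $H_n(G)\ge n^{cn}$ for some $c=c(G)>0$ and all large $n$.
\end{enumerate}
\end{theorem}

The method is seen most plainly in a statement about permutations. Two permutations $\sigma,\tau$ of $[n]$ are \emph{reversing} if there are $i\ne j$ with $\sigma(i)=\tau(j)$ and $\sigma(j)=\tau(i)$.

\begin{theorem}\label{thm:rev}
A family of pairwise reversing permutations of $[n]$ has at most $\binom{2n}{n}\le4^n$ members.
\end{theorem}

Each upper bound for paths has three steps. First, as in Example~\ref{ex:odd}, we color the vertices by their positions along a path and pass to a subfamily with a common coloring, at the cost of an exponential factor. Second, we show that inside such a subfamily a copy of $G$ in $P\cup Q$ forces a small closed structure, such as a short cycle of a permutation built from $P$ and $Q$. Third, a linear algebra argument bounds a family in which every pair exhibits such a structure. Section~\ref{sec:perm} develops the third step and proves Theorem~\ref{thm:rev}. Sections~\ref{sec:K23}, \ref{sec:K24} and \ref{sec:level} carry out the first two steps for $K_{2,3}$,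 for $K_{2,4}$ and for graphs without a level function. Section~\ref{sec:grid} treats the grid.

\section{A bilinear form that detects short cycles}\label{sec:perm}

Permutations are composed from right to left, fixed points count as cycles of length $1$, and $\mathrm{i}=\sqrt{-1}$. If $\sigma(i)=\tau(j)$ and $\sigma(j)=\tau(i)$ with $i\ne j$, then $\sigma\tau^{-1}$ sends $\tau(i)$ to $\sigma(i)=\tau(j)$ and $\tau(j)$ to $\sigma(j)=\tau(i)$. So for reversing $\sigma,\tau$ the quotient $\sigma\tau^{-1}$ has a $2$-cycle, and Theorem~\ref{thm:rev} reduces to a bound on families in which every quotient has a $2$-cycle. Exponentially large reversing families exist: take the $2^{\lfloor n/2\rfloor}$ products of subsets of the transpositions $(1\,2),(3\,4),\dots$; if $\sigma$ contains $(1\,2)$, say, and $\tau$ does not, then $\sigma(1)=2=\tau(2)$ and $\sigma(2)=1=\tau(1)$.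

All our upper bounds end with the following fact.

\begin{lemma}\label{lem:LA}
Let $B$ be a bilinear form on a finite-dimensional complex vector space $W$, and let $(w_P)_{P\in\mathcal F}$ be vectors of $W$ with $B(w_P,w_P)\ne0$ for all $P$ and $B(w_P,w_Q)=0$ for $P\ne Q$. Then $|\mathcal F|\le\dim W$.
\end{lemma}

\begin{proof}
If $\sum_Pc_Pw_P=0$, then applying $B(\,\cdot\,,w_Q)$ gives $c_QB(w_Q,w_Q)=0$, so $c_Q=0$. The vectors are linearly independent.
\end{proof}

To use the lemma we need a function of the quotient $\rho=\pi\tau^{-1}$ that vanishes when $\rho$ has a $2$-cycle, does not vanish at the identity, and is a bilinear form in vectors of exponential dimension attached to $\pi$ and $\tau$ separately.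

\begin{example}\label{ex:small}
Label each point of $[n]$ by $1$ or $2$, give the label $1$ the weight $1$ and the label $2$ the weight $\mathrm{i}$, and let the weight of a labeling be the product of the weights of its labels. Sum the weights of the labelings $g$ with $g\circ\rho=g$. For $n=2$ the labelings $11,12,21,22$ have weights $1,\mathrm{i},\mathrm{i},-1$. If $\rho$ is the identity, all four count and the sum is $2\mathrm{i}$. If $\rho=(1\,2)$, only $11$ and $22$ count and the sum is $1-1=0$. For $n=3$ a labeling fixed by $\rho$ is constant on each cycle, so the sum is $(1+\mathrm{i})^3$ for the identity, $(1+\mathrm{i}^2)(1+\mathrm{i})=0$ for a transposition, and $1+\mathrm{i}^3\ne0$ for a $3$-cycle.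
\end{example}

It remains to separate $\pi$ from $\tau$. The condition $g\circ\pi\tau^{-1}=g$ says that $g\circ\pi=g\circ\tau$, that is, that some labeling $f$ satisfies both $f=g\circ\pi$ and $f=g\circ\tau$. Each of these two conditions involves one permutation only. So the vectors should be indexed by pairs $(f,g)$, which are labelings of two copies of the ground set, and the condition $f=g\circ\pi$ says that the labeling is constant on each edge of the matching that joins $v$ to the copy of $\pi(v)$. We state the computation for arbitrary graphs, because Section~\ref{sec:K24} needs it in that form.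

Let $X$ be a finite set, $K\ge1$ an integer, and $\lambda_x(j)\in\mathbb C$ a weight for each $x\in X$ and $j\in[K]$. A \emph{labeling} is a map $\varphi\colon X\to[K]$. Let $W$ be the space of complex functions on the set of labelings, so that $\dim W=K^{|X|}$, and put
\begin{equation}\label{eq:form}
B(w,w')=\sum_{\varphi}\Bigl(\prod_{x\in X}\lambda_x(\varphi(x))\Bigr)w(\varphi)\,w'(\varphi).
\end{equation}
There is no complex conjugation: $B$ is bilinear. For a graph $\Gamma$ with vertex set $X$ let $w_\Gamma(\varphi)=1$ if $\varphi$ takes equal values at the two ends of every edge of $\Gamma$, and $w_\Gamma(\varphi)=0$ otherwise.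

\begin{lemma}\label{lem:comp}
For graphs $\Gamma,\Gamma'$ with vertex set $X$,
\[
B(w_\Gamma,w_{\Gamma'})=\prod_{C}\;\sum_{j=1}^K\;\prod_{x\in C}\lambda_x(j),
\]
where $C$ runs over the vertex sets of the components of $\Gamma\cup\Gamma'$, isolated vertices included.
\end{lemma}

\begin{proof}
The product $w_\Gamma(\varphi)w_{\Gamma'}(\varphi)$ is $1$ if $\varphi$ is constant on every component of $\Gamma\cup\Gamma'$, and $0$ otherwise. Such a $\varphi$ is a choice of one label $j_C$ for each component $C$, and its weight is $\prod_C\prod_{x\in C}\lambda_x(j_C)$. The sum of these weights over all choices is the expansion of the product in the statement.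
\end{proof}

Now let $V$ be an $n$-element set, $V'=\{v':v\in V\}$ a disjoint copy and $X=V\cup V'$. Fix $x_1,\dots,x_K\in\mathbb C$, put $\lambda_v(j)=1$ and $\lambda_{v'}(j)=x_j$ for $v\in V$, and let $p_k=\sum_{j=1}^Kx_j^k$ be the power sums. For a permutation $\pi$ of $V$ let $\Gamma_\pi$ be the perfect matching with edges $v\,\pi(v)'$, and write $u_\pi=w_{\Gamma_\pi}$.

\begin{lemma}\label{lem:cycles}
$B(u_\pi,u_\tau)=\prod_cp_{|c|}$, where $c$ runs over the cycles of $\pi\tau^{-1}$.
\end{lemma}

\begin{proof}
From $v'$, the edge of $\Gamma_\tau$ leads to $\tau^{-1}(v)$, and from there the edge of $\Gamma_\pi$ leads to $\pi\tau^{-1}(v)'$. For a cycle $c$ of $\pi\tau^{-1}$, the set $\{v':v\in c\}\cup\tau^{-1}(c)$ is therefore connected in $\Gamma_\pi\cup\Gamma_\tau$. No edge leaves it, because $\tau$ and $\pi$ both map $\tau^{-1}(c)$ onto $c$. These sets partition $X$, so they are the components. The factor of Lemma~\ref{lem:comp} for the component of $c$ is $\sum_jx_j^{|c|}=p_{|c|}$.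
\end{proof}

\begin{proposition}\label{prop:short}
Let $\mathcal A$ be a set of permutations of an $n$-element set $V$.
\begin{enumerate}
\item[(a)] If $\pi\tau^{-1}$ has a $2$-cycle for all distinct $\pi,\tau\in\mathcal A$, then $|\mathcal A|\le\binom{2n}{n}$.
\item[(b)] Let $K\ge1$. If for all distinct $\pi,\tau\in\mathcal A$ the permutation $\pi\tau^{-1}$ has a cycle whose length $k$ satisfies $2\le k\le K$, then $|\mathcal A|\le K^{2n}$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Take $K=2$ and $(x_1,x_2)=(1,\mathrm{i})$, so that $p_1=1+\mathrm{i}$ and $p_2=0$. By Lemma~\ref{lem:cycles}, $B(u_\pi,u_\pi)=(1+\mathrm{i})^n\ne0$ and $B(u_\pi,u_\tau)=0$ for distinct $\pi,\tau\in\mathcal A$. A labeling that is constant on the edges of a perfect matching between $V$ and $V'$ uses the label $1$ equally often on $V$ and on $V'$. There are $\sum_k\binom nk^2=\binom{2n}{n}$ labelings with this property, and all $u_\pi$ lie in the subspace of functions supported on them. Apply Lemma~\ref{lem:LA} in this subspace.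

(b) We need weights with $p_1\ne0$ and $p_2=\dots=p_K=0$. Let $e_k$ be the $k$th elementary symmetric polynomial in $x_1,\dots,x_K$, with $e_0=1$, so that $\prod_j(t-x_j)=\sum_{k=0}^K(-1)^ke_kt^{K-k}$. Newton's identities state that
\[
ke_k=\sum_{l=1}^k(-1)^{l-1}e_{k-l}\,p_l\qquad(1\le k\le K).
\]
If $p_1=1$ and the higher $p_l$ vanish, they read $ke_k=e_{k-1}$, which suggests $e_k=1/k!$. So let $x_1,\dots,x_K$ be the complex roots, with multiplicity, of $\sum_{k=0}^K(-1)^kt^{K-k}/k!$; then $e_k=1/k!$ for $0\le k\le K$. The identity for $k=1$ gives $p_1=1$. For $2\le k\le K$ we have $ke_k=e_{k-1}=e_{k-1}p_1$, so the terms with $l\ge2$ sum to zero; if $p_2=\dots=p_{k-1}=0$, only $(-1)^{k-1}p_k$ is left, and $p_k=0$. By induction $p_2=\dots=p_K=0$. Lemma~\ref{lem:cycles} gives $B(u_\pi,u_\pi)=1$ and $B(u_\pi,u_\tau)=0$ for distinct $\pi,\tau\in\mathcal A$, and Lemma~\ref{lem:LA} gives $|\mathcal A|\le\dim W=K^{2n}$.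
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rev}]
The quotient of two reversing permutations has a $2$-cycle, so Proposition~\ref{prop:short}(a) applies. Finally, $\binom{2n}{n}\le2^{2n}$.
\end{proof}

\begin{remark}
Real weights cannot work: if the $x_j$ are real and $p_2=0$, then all $x_j$ vanish and $p_1=0$. For $K=2$ the weights in (b) are the roots $(1\mp\mathrm{i})/2$ of $t^2-t+\frac12$, which are the weights $1,\mathrm{i}$ of (a) multiplied by $(1-\mathrm{i})/2$.
\end{remark}

\section{From paths to permutations: the graph $K_{2,3}$}\label{sec:K23}

Let $\mathcal F$ be a family of Hamiltonian paths on an $n$-element set $V$. Fix a direction of each member. For $P=v_1v_2\cdots v_n$ let $s_P(v_i)=v_{i+1}$ be the successor and $p_P(v_{i+1})=v_i$ the predecessor $(1\le i<n)$, and extend $s_P$ to a permutation $\hat s_P$ of $V$ by $\hat s_P(v_n)=v_1$. We want to apply Proposition~\ref{prop:short} to the permutations $\hat s_P$. The difficulty is that a copy of $G$ in $P\cup Q$ does not tell us which of its edges belong to $P$, which belong to $Q$, and in which direction the paths traverse them. A coloring by position recovers the directions.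

For an integer $L\ge3$ let $\kappa_P\colon V\to\mathbb Z_L$ be given by $\kappa_P(v_i)=i\bmod L$. There are at most $L^n$ maps $V\to\mathbb Z_L$, so some subfamily $\mathcal F'\subseteq\mathcal F$ with
\begin{equation}\label{eq:pigeon}
|\mathcal F'|\ge L^{-n}|\mathcal F|
\end{equation}
has a common coloring $\kappa=\kappa_P$ $(P\in\mathcal F')$. We call such a family \emph{$L$-synchronized}. For $P,Q$ in an $L$-synchronized family, the successors of a vertex $v$ have color $\kappa(v)+1$, its predecessors have color $\kappa(v)-1$, and these colors are different because $L\ge3$. Hence: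
\begin{equation}\label{eq:sync}
\begin{minipage}{0.85\textwidth}
every neighbor of $v$ in $P\cup Q$ has color $\kappa(v)+1$ or $\kappa(v)-1$; those of color $\kappa(v)+1$ lie in $\{s_P(v),s_Q(v)\}$, and those of color $\kappa(v)-1$ lie in $\{p_P(v),p_Q(v)\}$.
\end{minipage}
\end{equation}
On a cycle that uses only two consecutive colors, \eqref{eq:sync} also decides which edge belongs to which path.

\begin{lemma}\label{lem:alt}
Let $L\ge3$, let $P,Q$ belong to an $L$-synchronized family, and let $C$ be a cycle of length $2k$ in $P\cup Q$ whose vertices have alternately the colors $j$ and $j+1$. Then $\hat s_P\hat s_Q^{-1}$ has a cycle of length $k$.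
\end{lemma}

\begin{proof}
Call the vertices of $C$ of color $j$ \emph{lower} and those of color $j+1$ \emph{upper}. By \eqref{eq:sync}, the two neighbors on $C$ of a lower vertex $u$ are $s_P(u)$ and $s_Q(u)$; so both are defined and they are distinct. Call an edge $uw$ of $C$ with $u$ lower a \emph{$P$-edge} if $w=s_P(u)$ and a \emph{$Q$-edge} if $w=s_Q(u)$. Each edge of $C$ has exactly one of the two types, and each lower vertex lies on one edge of each type. Again by \eqref{eq:sync}, the two neighbors on $C$ of an upper vertex $w$ are $p_P(w)$ and $p_Q(w)$; the edge to the first is a $P$-edge and the edge to the second is a $Q$-edge. So the types alternate around $C$, and we can write $C=u_1w_1u_2w_2\cdots u_kw_k$ with $w_i=s_P(u_i)=s_Q(u_{i+1})$, indices modulo $k$. Then $\hat s_P\hat s_Q^{-1}(w_i)=\hat s_P(u_{i+1})=w_{i+1}$, and $(w_1\,w_2\cdots w_k)$ is a cycle of $\hat s_P\hat s_Q^{-1}$.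
\end{proof}

A $4$-cycle in $P\cup Q$ need not be of this kind. The paths $P_\sigma$ of Proposition~\ref{prop:factorial} are $3$-synchronized, and their $4$-cycles $x_ic_{\sigma(i)}y_ic_{\tau(i)}$ have the colors $1,2,0,2$. On the vertices $c_k$ the quotient $\hat s_{P_\sigma}\hat s_{P_\tau}^{-1}$ acts as $c_k\mapsto c_{\sigma\tau^{-1}(k)}$, which may be a single long cycle. In $K_{2,3}$ the third common neighbor removes this escape.

\begin{proof}[Proof of Theorem~\ref{thm:bip}]
Let $\mathcal F$ be pairwise $K_{2,3}$-creating and let $\mathcal F'$ be a $3$-synchronized subfamily satisfying \eqref{eq:pigeon} with $L=3$. Let $P\ne Q$ in $\mathcal F'$, and let a copy of $K_{2,3}$ in $P\cup Q$ have parts $\{a,b\}$ and $D$ with $|D|=3$.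

Suppose that $\kappa(a)\ne\kappa(b)$. Adjacent vertices have different colors, so all three vertices of $D$ have the third color. But by \eqref{eq:sync} the vertex $a$ has at most two neighbors of any one color. Hence $\kappa(a)=\kappa(b)=j$ for some $j$. The vertices of $D$ have colors $j+1$ or $j-1$, so two of them, $x$ and $y$, have the same color. The $4$-cycle $axby$ has alternately the colors $j,j+1$ or alternately the colors $j-1,j$. In both cases Lemma~\ref{lem:alt} with $k=2$ shows that $\hat s_P\hat s_Q^{-1}$ has a $2$-cycle.

In particular $\hat s_P\ne\hat s_Q$, so the permutations $\hat s_P$ $(P\in\mathcal F')$ are distinct, and Proposition~\ref{prop:short}(a) gives $|\mathcal F'|\le\binom{2n}{n}$. Therefore $|\mathcal F|\le3^n\binom{2n}{n}\le12^n$.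

Now let $1\le s\le t$. If $s\ge2$ and $t\ge3$, then $K_{s,t}$ contains $K_{2,3}$, and $H_n(K_{s,t})\le12^n$ by \eqref{eq:mono}. If $s=1$ and $t\ge5$, then $H_n(K_{s,t})=1$ by \eqref{eq:deg}. The remaining graphs are $K_{2,2}$ and $K_{1,t}$ with $t\le4$; the latter are subgraphs of $K_{1,4}$, so Proposition~\ref{prop:factorial} gives $H_n\ge\lfloor n/3\rfloor!$ for all five.
\end{proof}

This already proves the conjecture with $C=12$.

\section{The graph $K_{2,4}$}\label{sec:K24}

\subsection*{The upper bound}

In the bound $12^n$, the coloring costs $3^n$ and the dimension costs $4^n$. For $K_{2,4}$ we save on both. We merge two of the three colors, which leaves fewer colorings. The coarser coloring no longer determines the directions of the edges, so Lemma~\ref{lem:alt} is not available. In exchange, the two vertices of degree $4$ in a copy of $K_{2,4}$ have no further edges in $P\cup Q$, and this is enough to exhibit a whole component of bounded size in a suitable subgraph, to which Lemma~\ref{lem:comp} applies directly.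

Let $\mathcal F$ be a family of pairwise $K_{2,4}$-creating Hamiltonian paths on $V$, $|V|=n$, and let $q=\lfloor n/3\rfloor$. Direct each $P\in\mathcal F$ as $v_1v_2\cdots v_n$ and let $U_P=\{v_i:3\mid i\}$, a set of size $q$. Some subfamily $\mathcal F'$ with $|\mathcal F'|\ge|\mathcal F|/\binom nq$ has a common set $U=U_P$ $(P\in\mathcal F')$. Let $Z=V\setminus U$, so $|Z|=n-q$. Along each $P\in\mathcal F'$ the vertices lie in $Z,Z,U,Z,Z,U,\dots$, and therefore in $P$
\begin{enumerate}
\item[(i)] every vertex of $U$ has all its neighbors in $Z$;
\item[(ii)] every vertex of $Z$ has at most one neighbor in $Z$ and at most one neighbor in $U$.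
\end{enumerate}
Let $M_P$ be the graph on $Z$ formed by the edges of $P$ inside $Z$, and $S_P$ the graph on $V$ formed by the edges of $P$ between $U$ and $Z$. By (ii), $M_P$ is a matching, so its components have one or two vertices. Each component of $S_P$ contains at most one vertex of $U$, since a path in $S_P$ between two vertices of $U$ would pass through a vertex of $Z$ with two neighbors in $U$. The next lemma shows that the union of two members of $\mathcal F'$ violates one of these two properties in a precise way.

\begin{lemma}\label{lem:K24}
Let $P\ne Q$ in $\mathcal F'$. Then $M_P\cup M_Q$ has a component with exactly four vertices, or $S_P\cup S_Q$ has a component with exactly two vertices in $U$.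
\end{lemma}

\begin{proof}
Let a copy of $K_{2,4}$ in $P\cup Q$ have parts $\{a,b\}$ and $D$ with $|D|=4$. The vertex $a$ has at most two neighbors in each path and is adjacent to the four vertices of $D$. So it has exactly two neighbors in $P$ and two in $Q$, these four vertices are distinct, and they form $D$. The same holds for $b$.

\emph{One of $a,b$ is in $U$ and the other in $Z$}, say $a\in U$ and $b\in Z$. By (i), $D\subseteq Z$. By (ii), $b$ has at most two neighbors in $Z$, one from each path. This contradicts $|D|=4$, so the case does not occur.

\emph{Both $a$ and $b$ are in $Z$.} By (ii), the two neighbors of $a$ in $P$ are one vertex $x\in Z$ and one vertex of $U$, and its two neighbors in $Q$ are one vertex $y\in Z$ and one vertex of $U$. Thus $x\ne y$ and $D\cap Z=\{x,y\}$. Likewise $b$ has one neighbor in $M_P$ and one in $M_Q$, and these two vertices form $D\cap Z=\{x,y\}$. The matching $M_P$ contains $ax$, so it does not contain $bx$; hence $by\in M_P$ and $bx\in M_Q$. Then $axby$ is a $4$-cycle in $M_P\cup M_Q$. A union of two matchings has maximum degree at most $2$, so this cycle is a component.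

\emph{Both $a$ and $b$ are in $U$.} By (i), $D\subseteq Z$, so all eight edges of the copy lie in $S_P\cup S_Q$. By (ii), a vertex $d\in D$ has at most two neighbors in $S_P\cup S_Q$, so they are exactly $a$ and $b$. All neighbors of $a$ and $b$ lie in $D$. Hence $\{a,b\}\cup D$ is a component of $S_P\cup S_Q$, and it meets $U$ in $\{a,b\}$.
\end{proof}

The hypothesis $|D|=4$ enters through the first paragraph of the proof: it forces $a$ and $b$ to have neighbors in $Z$ from both paths in the second case, and it guarantees in the third case that no edge leaves the component through $a$ or $b$.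

To apply Lemma~\ref{lem:comp} we must keep $M_P$ and $S_P$ on separate vertex sets, since on one set their union is the connected graph $P$. Let $Z'=\{z':z\in Z\}$ be a copy of $Z$ disjoint from $V$, let $X=Z'\cup V$, so $|X|=2n-q$, and let $\Gamma_P$ be the graph on $X$ that consists of the copy of $M_P$ on $Z'$ and of $S_P$ on $V$. On $Z'$ we need a weight $\omega$ with $1+\omega^4=0$ but $1+\omega\ne0$ and $1+\omega^2\ne0$; take $\omega=e^{\mathrm{i}\pi/4}$. On $V$ only the vertices of $U$ should be counted. So let $K=2$, $\lambda_x(1)=1$ for all $x\in X$, and let $\lambda_x(2)$ be $\omega$ on $Z'$, $\mathrm{i}$ on $U$, and $1$ on $Z$. With $w_P=w_{\Gamma_P}$, Lemma~\ref{lem:comp} gives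
\[
B(w_P,w_Q)=\prod_{C}\bigl(1+\omega^{|C|}\bigr)\;\prod_{C'}\bigl(1+\mathrm{i}^{\,|C'\cap U|}\bigr),
\]
where $C$ runs over the components of $M_P\cup M_Q$ and $C'$ over those of $S_P\cup S_Q$. If $P=Q$, every factor of the first product is $1+\omega$ or $1+\omega^2=1+\mathrm{i}$, and every factor of the second is $2$ or $1+\mathrm{i}$; so $B(w_P,w_P)\ne0$. If $P\ne Q$, Lemma~\ref{lem:K24} provides a factor $1+\omega^4=0$ or $1+\mathrm{i}^2=0$. By Lemma~\ref{lem:LA}, $|\mathcal F'|\le2^{2n-q}$. Since $\binom nq2^{-q}$ is one term of the binomial expansion of $(1+\frac12)^n$,
\[
|\mathcal F|\le\binom nq2^{2n-q}=4^n\binom nq2^{-q}\le4^n\Bigl(\frac32\Bigr)^n=6^n .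
\]

\subsection*{The lower bound}

For $n=6$ the paths
\[
y_0\,a\,x\,b\,y_1\,z\qquad\text{and}\qquad y_0\,b\,z\,a\,y_1\,x
\]
are $K_{2,4}$-creating: in their union both $a$ and $b$ are adjacent to $y_0,y_1,x,z$. Between $y_0$ and $y_1$ a path makes a binary choice, and the two choices need different middle vertices $x$ and $z$. The middle vertex that is not used must still be visited. To repeat the choice cheaply we do not visit it at once, but carry it along as a spare that a later block may use as its middle vertex. Each block then costs four new vertices.

Write $n=4m+2+r$ with $0\le r\le3$, so $m=\lfloor(n-2)/4\rfloor$. The vertices are $y_0,\dots,y_m$, then $a_i,b_i,x_i$ $(i\in[m])$, then $z$ and $w_1,\dots,w_r$. For $\varepsilon\in\{0,1\}^m$ put $t_0=z$ and define, for $i=1,\dots,m$, a block $A_i$ and a spare vertex $t_i$: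
\[
(A_i,\,t_i)=\begin{cases}(a_i\,x_i\,b_i,\ t_{i-1})&\text{if }\varepsilon_i=0,\\(b_i\,t_{i-1}\,a_i,\ x_i)&\text{if }\varepsilon_i=1.\end{cases}
\]
Let $P_\varepsilon=y_0\,A_1\,y_1\,A_2\,y_2\cdots A_m\,y_m\,t_m\,w_1\cdots w_r$. The middle vertex of $A_i$ and $t_i$ are $x_i$ and $t_{i-1}$ in some order. By induction on $i$, the middle vertices of $A_1,\dots,A_i$ together with $t_i$ list $z,x_1,\dots,x_i$ once each. Hence $P_\varepsilon$ is a Hamiltonian path, and $t_{i-1}\in\{z,x_1,\dots,x_{i-1}\}$.

Let $\varepsilon\ne\varepsilon'$, say $\varepsilon_i=0$ and $\varepsilon'_i=1$. Then $P_\varepsilon$ contains $y_{i-1}a_ix_ib_iy_i$, and $P_{\varepsilon'}$ contains $y_{i-1}b_i\,t\,a_iy_i$ with $t\in\{z,x_1,\dots,x_{i-1}\}$. The vertices $y_{i-1},y_i,x_i,t$ are distinct, and in the union both $a_i$ and $b_i$ are adjacent to all four. So $P_\varepsilon\cup P_{\varepsilon'}$ contains $K_{2,4}$; as no path contains $K_{2,4}$, the two paths are distinct. Thus $H_n(K_{2,4})\ge2^m$.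

\subsection*{The limit}

Write $H_n=H_n(K_{2,4})$. Take optimal families on disjoint vertex sets of sizes $m$ and $n$, direct their members, and join each path $P_1$ of the first family to each path $P_2$ of the second by an edge from the last vertex of $P_1$ to the first vertex of $P_2$. Two different pairs $(P_1,P_2)$ differ in some coordinate, so the union of the two long paths contains $K_{2,4}$, and the long paths are distinct. Hence $H_{m+n}\ge H_mH_n$. Fekete's lemma states that if real numbers $\alpha_n$ satisfy $\alpha_{m+n}\ge\alpha_m+\alpha_n$ for all $m,n\ge1$, then $\alpha_n/n$ converges to $\sup_n\alpha_n/n\in(-\infty,\infty]$. Applied to $\alpha_n=\log H_n$, it shows that $H_n^{1/n}$ has a limit, and the two bounds above place the limit in $[2^{1/4},6]$. This completes the proof of Theorem~\ref{thm:main}.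

\section{Graphs without a level function}\label{sec:level}

Definition~\ref{def:level} describes what a copy of $G$ in a synchronized union $P\cup Q$ looks like when Lemma~\ref{lem:alt} finds no cycle to act on: the colors lift to integer levels, \eqref{eq:sync} bounds the degrees between consecutive levels by $2$, and no cycle stays between two consecutive levels.

\begin{example}\label{ex:level}
A level function restricts to a level function of every subgraph. A non-bipartite graph has none, since the parity of $h$ would be a proper $2$-coloring. A graph with a vertex of degree at least $5$ has none, since a vertex has at most two neighbors one level up and at most two one level down. The graph $K_{2,3}$ with parts $\{a,b\}$ and $D$ has none: if $h(a)\ne h(b)$, then all of $D$ lies on the level between them and $a$ has three neighbors on one level; if $h(a)=h(b)$, then two vertices of $D$ lie on one level and form a $4$-cycle with $a$ and $b$. A finite subgraph of $\mathbb Z^2$ has the level function $h(x,y)=x+y$, because the grid edges between two consecutive levels form one infinite staircase path. In particular, each $K_{s,t}$ falls under one part of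 Theorem~\ref{thm:level}: the five graphs listed in Theorem~\ref{thm:bip} are subgraphs of the grid, and the others contain $K_{2,3}$ or $K_{1,5}$.
\end{example}

\begin{proof}[Proof of Theorem~\ref{thm:level}(a)]
By \eqref{eq:mono}, $H_n(G)\le H_n(G')$, so we may assume that $G=G'$ is connected, with $\gamma$ vertices. A connected graph with at most two vertices has a level function, so $\gamma\ge3$. Put $L=\gamma+1$ and $K=\lfloor\gamma/2\rfloor$. Let $\mathcal F$ be pairwise $G$-creating, let $\mathcal F'$ be an $L$-synchronized subfamily satisfying \eqref{eq:pigeon}, with coloring $\kappa$, let $P\ne Q$ in $\mathcal F'$, and identify $G$ with a copy in $P\cup Q$.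

\emph{Lifting the colors to levels.} For an edge $uw$ of $G$ there is by \eqref{eq:sync} exactly one integer $\delta(u,w)\in\{1,-1\}$ with $\kappa(w)-\kappa(u)\equiv\delta(u,w)\pmod L$, and $\delta(w,u)=-\delta(u,w)$. The sum of $\delta$ around a cycle of $G$ is divisible by $L$, since the differences of colors telescope, and has absolute value at most $\gamma<L$. So it is $0$. This is the reason for taking $L>\gamma$: no cycle of $G$ is long enough to wind around $\mathbb Z_L$. Choose a spanning tree of $G$ and a root, and let $h(u)$ be the sum of $\delta$ along the tree path from the root to $u$. Then $h(w)-h(u)=\delta(u,w)$ on tree edges. An edge $uw$ outside the tree closes a cycle with the tree path from $w$ to $u$, along which $\delta$ sums to $h(u)-h(w)$; the vanishing of the total gives $h(w)-h(u)=\delta(u,w)$ for this edge too.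

\emph{Finding a short cycle.} A neighbor of $u$ in $G$ on level $h(u)\pm1$ has color $\kappa(u)\pm1$, with the same sign. By \eqref{eq:sync}, $u$ has at most two neighbors on each of these levels. So for every $j$ the graph $G_j$ of edges of $G$ between levels $j$ and $j+1$ has maximum degree at most $2$. Since $h$ is not a level function, some $G_j$ is not a linear forest, and so contains a cycle $C$. Its vertices alternate between the two levels, so its length is $2k$ with $2\le k\le K$. Along $C$ the color goes up by $1$ and down by $1$ in turn, so $C$ uses two consecutive colors alternately. By Lemma~\ref{lem:alt}, $\hat s_P\hat s_Q^{-1}$ has a cycle of length $k$.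

\emph{Counting.} The permutations $\hat s_P$ $(P\in\mathcal F')$ are therefore distinct and satisfy the hypothesis of Proposition~\ref{prop:short}(b). Hence $|\mathcal F'|\le K^{2n}$ and $|\mathcal F|\le(LK^2)^n\le\bigl((\gamma+1)\gamma^2/4\bigr)^n$.
\end{proof}

For $K_{2,3}$ three colors sufficed because all its cycles have length $4$: the sum of $\delta$ around such a cycle lies in $\{0,\pm2,\pm4\}$, and $0$ is the only multiple of $3$ in this set.

\section{Subgraphs of the grid}\label{sec:grid}

Proposition~\ref{prop:short}(b) needs a bound on the length of the cycle. The opposite requirement, that every quotient have a cycle longer than a fixed $r$, is met by superexponentially large families, because few permutations have only short cycles. We turn such a family into paths that climb through a fixed sequence of levels again and again. Between two consecutive levels the union of two such paths is a union of two matchings; a long cycle of the quotient gives a long zigzag there, and the zigzags stack up to a piece of the grid.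

After a translation, $V(G)\subseteq\{0,\dots,r\}^2$ for some $r\ge1$. Let $R$ be the subgraph of the grid induced on $\{0,\dots,r\}^2$; by \eqref{eq:mono} it suffices to bound $H_n(R)$ from below. Let $m=\lfloor n/(2r+1)\rfloor\ge1$, and name $(2r+1)m$ of the vertices $(\ell,k)$ with $0\le\ell\le2r$ and $k\in[m]$; here $\ell$ is the \emph{level}. For $\sigma\in S_m$ let $P_\sigma$ be the concatenation over $k=1,\dots,m$ of the paths
\[
(0,k),\ (1,\sigma(k)),\ (2,k),\ (3,\sigma(k)),\ \dots,\ (2r,k),
\]
followed by the remaining vertices in a fixed order. Every vertex appears once, so $P_\sigma$ is a Hamiltonian path. For even $\ell$, it joins $(\ell,k)$ to $(\ell',\sigma(k))$ whenever $\ell'=\ell\pm1$ and $0\le\ell'\le2r$.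

\begin{lemma}\label{lem:grid}
If $\rho=\tau^{-1}\sigma$ has a cycle of length at least $r+1$, then $P_\sigma\cup P_\tau$ contains $R$.
\end{lemma}

\begin{proof}
Let $k_0$ lie on such a cycle and put $k_i=\rho^i(k_0)$ for $i\in\mathbb Z$. From $k_{i}=\tau^{-1}\sigma(k_{i-1})$ we get $\tau(k_i)=\sigma(k_{i-1})$. Put $e_{2i}=k_i$ and $e_{2i+1}=\sigma(k_i)$, and define
\[
\Phi(x,y)=(x+y,\;e_{x-y})\qquad(0\le x,y\le r);
\]
see Figure~\ref{fig:grid}. The level $x+y$ lies in $[0,2r]$ and has the same parity as the index $x-y$.

\emph{Edges go to edges.} For two adjacent grid points, the levels differ by $1$ and the indices differ by $1$. One point has an even level $\ell$ and an even index $2i$, so its image is $(\ell,k_i)$. The other has level $\ell'=\ell\pm1$ and index $2i+1$ or $2i-1$. Its image is $(\ell',\sigma(k_i))$ in the first case, which is joined to $(\ell,k_i)$ in $P_\sigma$, and $(\ell',\sigma(k_{i-1}))=(\ell',\tau(k_i))$ in the second case, which is joined to $(\ell,k_i)$ in $P_\tau$.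

\emph{The map is injective.} Points on different levels have different images. On level $\ell$ the index is $2x-\ell$, where $x$ runs over at most $r+1$ consecutive integers. So the indices are $2i$ (for even $\ell$) or $2i+1$ (for odd $\ell$) with $i$ in a set of at most $r+1$ consecutive integers. The corresponding $k_i$ are distinct because the cycle has length at least $r+1$, and then so are the $\sigma(k_i)$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=2,yscale=0.95,every node/.style={fill=white,inner sep=2pt,font=\small}]
\draw[thick] (0,0)--(1,1)--(0,2)--(1,3)--(0,4) (-1,1)--(-2,2)--(-1,3);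
\draw[thick,dashed] (0,0)--(-1,1)--(0,2)--(-1,3)--(0,4) (1,1)--(2,2)--(1,3);
\node at (0,0) {$(0,k_0)$};
\node at (-1,1) {$(1,\sigma(k_{-1}))$};
\node at (1,1) {$(1,\sigma(k_0))$};
\node at (-2,2) {$(2,k_{-1})$};
\node at (0,2) {$(2,k_0)$};
\node at (2,2) {$(2,k_1)$};
\node at (-1,3) {$(3,\sigma(k_{-1}))$};
\node at (1,3) {$(3,\sigma(k_0))$};
\node at (0,4) {$(4,k_0)$};
\end{tikzpicture}
\caption{The $3\times3$ grid ($r=2$) inside $P_\sigma\cup P_\tau$. The grid point $(x,y)$ is drawn at height $x+y$ and horizontal position $x-y$, and is labeled by its image. Solid edges belong to $P_\sigma$ and dashed edges to $P_\tau$; the latter use $\tau(k_0)=\sigma(k_{-1})$ and $\tau(k_1)=\sigma(k_0)$. The nine vertices are distinct when $k_{-1},k_0,k_1$ are three consecutive points on a cycle of $\tau^{-1}\sigma$ of length at least $3$.}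
\label{fig:grid}
\end{figure}

\begin{lemma}\label{lem:long}
For $m,r\ge1$ there are at least $m^{m/r}e^{-rm}$ permutations in $S_m$ such that $\tau^{-1}\sigma$ has a cycle of length at least $r+1$ for any two distinct ones $\sigma,\tau$.
\end{lemma}

\begin{proof}
Let $N$ be the number of permutations of $[m]$ with all cycles of length at most $r$. The number of permutations with exactly $a_k$ cycles of length $k$ for each $k$, where $\sum_kka_k=m$, is $m!/\prod_kk^{a_k}a_k!$. Summing over $(a_1,\dots,a_r)$ shows that $N/m!$ is the coefficient of $t^m$ in $\prod_{k=1}^r\exp(t^k/k)$. This power series has nonnegative coefficients, so for $t\ge1$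
\[
\frac{N}{m!}\,t^m\le\exp\Bigl(\sum_{k=1}^r\frac{t^k}{k}\Bigr)\le e^{rt^r}.
\]
With $t=m^{1/r}$ we obtain $N\le m!\,m^{-m/r}e^{rm}$.

For $\sigma\in S_m$ let $E(\sigma)$ be the set of $\tau$ such that all cycles of $\tau^{-1}\sigma$ have length at most $r$. Then $\sigma\in E(\sigma)$, and $|E(\sigma)|=N$ because $\tau\mapsto\tau^{-1}\sigma$ is a bijection of $S_m$. Choose permutations one at a time, each outside the sets $E(\sigma)$ of those chosen before. This is possible as long as the number chosen is less than $m!/N$, so at least $m!/N\ge m^{m/r}e^{-rm}$ are chosen. Since $\tau^{-1}\sigma$ and its inverse $\sigma^{-1}\tau$ have the same cycle lengths, the order of choice within a pair does not matter.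
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:level}(b)]
Take the paths $P_\sigma$ for the permutations of Lemma~\ref{lem:long}. By Lemma~\ref{lem:grid} the union of any two contains $R$, which contains a $4$-cycle; so the paths are distinct and pairwise $R$-creating. Hence $\log H_n(G)\ge(m/r)\log m-rm$. Since $m=n/(2r+1)+O(1)$, the right side is $(1+o(1))\,n\log n/(r(2r+1))$ as $n\to\infty$. So $H_n(G)\ge n^{cn}$ for large $n$ whenever $0<c<1/(r(2r+1))$.
\end{proof}

Every even cycle is covered by this result, since the cycle of length $2k$ is the boundary of a $1\times(k-1)$ rectangle of the grid.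

\section{What is not decided here}\label{sec:rest}

We do not determine the limit of $H_n(K_{2,4})^{1/n}$ within $[2^{1/4},6]$. We also do not decide whether $H_n(G)$ is superexponential for every graph $G$ that has a level function. Theorem~\ref{thm:level} does leave graphs uncovered. Let $T$ be the tree whose root has four children, each with three children of its own. Put the root on level $0$, two of its children on level $1$ and two on level $-1$, and give each child on level $\pm1$ one child on level $0$ and two on level $\pm2$. Every vertex then has at most two neighbors on each adjacent level and $T$ has no cycle, so this is a level function. But $T$ is not a subgraph of the grid: its $17$ vertices lie within distance $2$ of the root, while only $13$ grid points lie within distance $2$ of a given one in the grid.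

\begin{thebibliography}{1}

\bibitem{HS}
Gergely Harcos and Daniel Solt\'esz,
\emph{New bounds on even cycle creating Hamiltonian paths using expander graphs},
arXiv:1904.04601 (2019).

\end{thebibliography}
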